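# The $\delta^2$ coefficient in the Ramsey–Turán problem for $(K_3,K_6)$

## The value of $\varrho(K_3,K_6,\delta)$

**Theorem 1.** For every $0<\delta\le 1/100$,
$$\varrho(K_3,K_6,\delta)\ \ge\ \frac5{12}+\frac\delta2+\frac{161}{80}\delta^2\ >\ \frac5{12}+\frac\delta2+2\delta^2 .$$

**Theorem 2.** There is $\delta_0>0$ such that for $0<\delta<\delta_0$ and all $n\ge n_0(\delta)$,
$$\mathrm{RT}(n,K_3,K_6,\delta n)\le \frac5{12}n^2+\frac12\,\delta n\cdot n+\frac{161}{80}(\delta n)^2 .$$
Hence $\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2$ for all sufficiently small $\delta>0$.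

Let us unpack this.

**Definition.** Given graphs $H_1,\dots,H_k$, a graph $G$ is $(H_1,\dots,H_k)$-free if its edges can be coloured with colours $1,\dots,k$ so that, for each $i$, the edges of colour $i$ contain no copy of $H_i$. We write $\mathrm{RT}(n,H_1,\dots,H_k,m)$ for the maximum number of edges in an $n$-vertex $(H_1,\dots,H_k)$-free graph with independence number at most $m$, and for $\delta>0$
$$\varrho(H_1,\dots,H_k,\delta)=\limsup_{n\to\infty}\frac{\mathrm{RT}(n,H_1,\dots,H_k,\delta n)}{n^2}.$$

For example, $K_5$ is $(K_3,K_3)$-free: colour the edges of a 5-cycle with one colour and the five diagonals, which form another 5-cycle, with the other. But $K_6$ is not, because $R(3,3)=6$.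

So the question is this. We colour the edges of a graph red and blue, with no red triangle and no blue $K_6$. We also insist that every set of more than $\delta n$ vertices contains an edge. How many edges can the graph have, as a fraction of $n^2$, to the precision of the $\delta^2$ term?

The problem comes from Jaehoon Kim, Younjin Kim, Hong Liu, "Two conjectures in Ramsey-Turán theory", arXiv:1803.04721 (2018). For all sufficiently small $\delta>0$ one knows
$$\varrho(K_3,K_3,\delta)=\tfrac14+\tfrac{\delta}{2},\qquad \varrho(K_3,K_4,\delta)=\tfrac13+\tfrac{\delta}{2}+\tfrac{3\delta^2}{2},\qquad \varrho(K_3,K_5,\delta)=\tfrac25+\tfrac{\delta}{2},$$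
and there is a construction giving $\varrho(K_3,K_6,\delta)\ge\frac5{12}+\frac\delta2+2\delta^2$. The conjecture was that this last bound is an equality for all small $\delta$. Theorem 1 says that the conjecture is false for every $\delta\in(0,1/100]$: the coefficient $2$ can be raised by $\frac1{80}$. Theorem 2 says that $\frac{161}{80}$ is the right coefficient. Theorem 1 is elementary. Theorem 2 uses Szemerédi's regularity lemma, the Motzkin–Straus theorem and small Ramsey numbers.

## Conventions and textbook facts

Colour 1 is red (no red $K_3$) and colour 2 is blue (no blue $K_6$). We write $N_r,N_b,d_r,d_b$ for red and blue neighbourhoods and degrees. Indices in $[5]=\{1,\dots,5\}$ are taken mod 5. We call $i,i+1$ *consecutive*; two distinct indices that are not consecutive have the form $i,i+2$ and are said to be at distance 2. A colouring $\chi$ of the pairs of $[6]$ is used throughout: for $i\in[5]$,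
$$\chi(i,i+1)=\text{blue},\qquad \chi(i,i+2)=\text{red},\qquad \chi(i,6)=\text{blue}.$$
On $[5]$ both colours form 5-cycles, and index 6 is blue to everything.

We use the following facts.

* $R(3,3)=6$, $R(3,4)=9$, and $R(3,5)$ is finite.
* If the edges of $K_5$ are 2-coloured without a monochromatic triangle, both colours form 5-cycles. Indeed, no vertex has three neighbours in one colour, since among these three no edge could have that colour, and they would form a triangle in the other colour. So both colour classes are 2-regular on five vertices.
* Motzkin–Straus: if $F$ is a graph with clique number $\omega$ and $y$ is a probability vector on its vertices, then $2\sum_{uv\in E(F)}y_uy_v\le 1-\frac1\omega$.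
* Chernoff: a binomial variable of mean $\mu$ is at most $\mu/2$ with probability at most $e^{-\mu/8}$.
* A bipartite graph between $X$ and $Y$ is $\varepsilon$-regular if $|d(A,B)-d(X,Y)|\le\varepsilon$ whenever $A\subset X$, $B\subset Y$, $|A|\ge\varepsilon|X|$, $|B|\ge\varepsilon|Y|$, where $d$ is edge density. The regularity lemma, for two graphs (red and blue) on one vertex set of size $n$ and a given partition into boundedly many parts, gives for $n$ large clusters $U_1,\dots,U_k$ of equal size, each inside one given part, and an exceptional set of at most $\varepsilon n$ vertices. Here $1/\varepsilon\le k\le k_{\max}$, where $k_{\max}$ depends only on $\varepsilon$ and the number of given parts, and all but at most $\varepsilon k^2$ pairs of clusters are $\varepsilon$-regular in both colours.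

## Small Ramsey–Turán counts by hand

Start with a single colour. If $G$ is triangle-free with $\alpha(G)\le m$, every neighbourhood is independent, so all degrees are at most $m$ and $e(G)\le\frac12mn$. This is where the terms $\frac\delta2$ come from.

Next take $(K_3,K_3)$. Split the vertices into halves, colour all pairs between the halves blue, and put inside each half a red triangle-free graph with all degrees and the independence number close to $\delta n$. (Such graphs are supplied by Lemma 3 below.) The red graph is triangle-free and the blue graph is bipartite. An independent set lies in one half, so it has about $\delta n$ vertices at most. The number of edges is about $\frac14n^2+\frac12\delta n\cdot n$, which matches the value quoted above.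

For $(K_3,K_6)$ take six parts $V_1,\dots,V_6$ of size $n/6$ and colour all pairs in $V_i\times V_j$ with $\chi(i,j)$. Put a blue triangle-free graph as above into each of $V_1,\dots,V_5$, and a red one into $V_6$. A red triangle inside $V_1\cup\dots\cup V_5$ would give a triangle in the red 5-cycle; $V_6$ is blue to everything outside and triangle-free inside. A blue clique has at most one vertex in $V_6$, and its other vertices lie in two consecutive parts, at most two in each, so it has at most five vertices. This gives $\frac5{12}+\frac\delta2$.

A natural hope for a matching upper bound is that each vertex has at most $m=\delta n$ neighbours in its own part. For the first five parts this will turn out to be true. For the sixth part it is false. A vertex of the sixth part may be red to, say, $V_3$ and $V_4$, because these two are blue to each other; then it sees fewer parts in blue, and blue edges inside the sixth part become affordable. The $\delta^2$ term measures how many edges the sixth part can have beyond $\frac12m|V_6|$. The rest of the lecture determines that number, which is $\frac{161}{80}m^2$.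

## Triangle-free graphs whose degrees reach the independence number

We need triangle-free graphs that are much larger than their independence number, in which all degrees nevertheless come close to it.

**Definition.** A $(c,\varepsilon)$-graph is a finite triangle-free graph with positive rational vertex weights $w$ and total weight $c$, such that $w(N(v))\ge1$ for every vertex $v$ and $w(I)\le1+\varepsilon$ for every independent set $I$.

For example, $C_5$ with all weights $\frac12$ is a $(\frac52,\varepsilon)$-graph for every $\varepsilon>0$: each neighbourhood has weight 1, and an independent set has at most two vertices. We need large $c$.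

If $L$ is an integer with all $w_vL$ integral, *blowing up* means replacing each $v$ by $w_vL$ independent vertices and each edge by a complete bipartite graph. The result is triangle-free, has $cL$ vertices and minimum degree at least $L$. Its independence number is at most $(1+\varepsilon)L$, because the vertices $v$ whose classes are met by an independent set form an independent set.

**Lemma 3.** For every rational $c\ge6$ and every $\varepsilon>0$ a $(c,\varepsilon)$-graph exists.

The plan is to take two sides. Between them we put a dense bipartite graph that makes every neighbourhood have weight 1, and inside each side a sparse graph that destroys large independent sets.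

**Step 1: parameters and two random objects.** Write $2/c=r/M$ with positive integers $r,M$; since $c\ge6$, $r\le M/3$. Let $\|\cdot\|$ be circular distance on $\mathbb Z_M$, let $D=\{0,\dots,r-1\}\subset\mathbb Z_M$, and put $\varepsilon_1=\varepsilon/(2c)$.

(i) For large $K$ there is $\varphi:[K]^2\to\mathbb Z_M$ such that $\varphi(\Omega\times\Omega')=\mathbb Z_M$ whenever $|\Omega|,|\Omega'|\ge\varepsilon_1K$. Take $\varphi$ uniformly random. For given sets and a given value, the value is missed with probability at most $(1-1/M)^{(\varepsilon_1K)^2}$, so $\varphi$ fails with probability at most $M4^K(1-1/M)^{(\varepsilon_1K)^2}\to0$.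

(ii) For large $H$ there is a triangle-free graph $Q$ on $\mathbb Z_M\times[H]$ with two properties. All its edges $(x,h)(x',h')$ satisfy $\|x-x'\|\ge r$; and whenever $\|x-x'\|\ge r$ and $A,B\subset[H]$ have size at least $\varepsilon_1H$, there is an edge between $\{x\}\times A$ and $\{x'\}\times B$. To see this, take each allowed edge independently with probability $C/H$. The expected number of triangles is at most $(MH)^3(C/H)^3=M^3C^3$, so with probability at least $\frac12$ there are at most $2M^3C^3$ triangles. For given $x,x'$ and $|A|=|B|=\lceil\varepsilon_1H\rceil$ the number of edges is binomial with mean at least $C\varepsilon_1^2H$. By Chernoff it is below $\frac12C\varepsilon_1^2H$ with probability at most $e^{-C\varepsilon_1^2H/8}$. There are at most $M^24^H$ choices, so for $C$ large in terms of $\varepsilon_1$ all these pairs have at least $\frac12C\varepsilon_1^2H$ edges with probability $1-o(1)$. So for large $H$ both events occur together. Delete one edge from each triangle: this removes a bounded number of edges, fewer than $\frac12C\varepsilon_1^2H$.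

**Step 2: the graph and its degrees.** Let $\Gamma$ have vertices $(\mathsf s,\omega,x,h)$ with $\mathsf s\in\{a,b\}$, $\omega\in[K]$, $x\in\mathbb Z_M$, $h\in[H]$, each of weight $1/(KrH)$. The dense edges are
$$(a,\omega,x,h)\sim(b,\omega',y,h')\quad\text{iff}\quad x+y+\varphi(\omega,\omega')\in D .$$
The sparse edges form a copy of $Q$ on each $\{(\mathsf s,\omega)\}\times\mathbb Z_M\times[H]$. The total weight is $2KMH/(KrH)=2M/r=c$. For a vertex on side $a$ and each $\omega'$ there are exactly $r$ admissible $y$, and all $h'$ are allowed, so the dense neighbourhood has weight $KrH/(KrH)=1$. Side $b$ is the same.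

**Step 3: no triangles.** A triangle on one side lies in one copy of $Q$, which is triangle-free. In a triangle with two vertices on one side and one on the other, the first two are joined by an edge of $Q$ and share $\omega$. Their coordinates $x,x'$ satisfy $x-x'\in D-D$, because both are joined to the same third vertex by dense edges. So $\|x-x'\|\le r-1$, which contradicts the property of the edges of $Q$.

**Step 4: independent sets.** Let $S$ be independent. Call $(\mathsf s,\omega,x)$ *full* if $S$ contains at least $\varepsilon_1H$ of its $H$ vertices. Suppose both sides had at least $\varepsilon_1KM$ full triples. By averaging, some $x$ is full on side $a$ for at least $\varepsilon_1K$ values of $\omega$, and some $y$ on side $b$ for at least $\varepsilon_1K$ values of $\omega'$. By (i), some such $\omega,\omega'$ have $\varphi(\omega,\omega')=-x-y$, so $x+y+\varphi(\omega,\omega')=0\in D$ and $S$ contains a dense edge, a contradiction. Hence some side has fewer than $\varepsilon_1KM$ full triples, and $S$ has at most $\varepsilon_1KM\cdot H+KM\cdot\varepsilon_1H=2\varepsilon_1KMH$ vertices there.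

On the other side fix $\omega$. By (ii) the full $x$'s have pairwise circular distance at most $r-1$. Such a set has at most $r$ elements. Relative to one member it lies in the window $[-(r-1),r-1]$. If two members differed inside this window by $u\in[r,2r-2]$, their circular distance would be $\min(u,M-u)\ge r$, because $M-u\ge3r-(2r-2)>r$. So the differences inside the window are at most $r-1$. Hence $S$ has at most $KrH+\varepsilon_1KMH$ vertices on this side. Altogether
$$w(S)\le\frac{KrH+3\varepsilon_1KMH}{KrH}=1+3\varepsilon_1\frac Mr=1+\frac32\varepsilon_1c=1+\frac34\varepsilon<1+\varepsilon.\qquad\square$$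

## A frame with five fixed parts

All our constructions share five parts and differ only in the sixth, called $C$. We record once what $C$ must satisfy.

Let $c'\ge6$ be rational, $\Gamma'$ a $(c',\varepsilon)$-graph and $L$ a suitable integer. Let each of $V_1,\dots,V_5$ carry a blue copy of the blow-up of $\Gamma'$, and colour all pairs in $V_i\times V_j$ with $\chi(i,j)$. Let $C$ be a red/blue coloured graph in which each vertex $v$ has a *red set* $S(v)\subset[5]$. Join $v$ to every vertex of $V_1\cup\dots\cup V_5$, in red to $V_i$ if $i\in S(v)$ and in blue otherwise. The resulting graph is $G$ and $n=|G|$. (If all red sets are empty and $C$ carries a red triangle-free graph, this is the example from the hand counts.)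

**Lemma 4.** Suppose that

1. no $S(v)$ contains two indices at distance 2;
2. $C$ has no red triangle, and the ends of each red edge of $C$ have disjoint red sets;
3. the blue graph on $C$ is triangle-free, and for each blue edge $uv$ of $C$ the set $[5]\setminus(S(u)\cup S(v))$ contains no two consecutive indices.

Then $G$ has no red triangle and no blue $K_6$, and $\alpha(G)\le\max\{(1+\varepsilon)L,\alpha(C)\}$. If moreover $|C|=(c'+\theta)L$ with $\theta\ge0$ and $e(C)\ge\frac12L|C|+\tau L^2$, then $n=(6c'+\theta)L$ and
$$e(G)\ge\frac5{12}n^2-\theta^2L^2+\frac12Ln+\tau L^2 .\tag{1}$$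

*Proof.* Red triangles: with no vertex in $C$ there is none, since the $V_i$ contain no red edges and the red pairs of $[5]$ form a 5-cycle. With one vertex in $C$, its red set would contain two indices at distance 2. With two vertices in $C$, these would be joined in red and have a common index in their red sets. With three, condition 2 excludes it.

Blue cliques: inside $V_1\cup\dots\cup V_5$ they occupy at most two parts (consecutive ones), with at most two vertices in each, so they have size at most 4. With one vertex in $C$ the size is at most 5. With two, $u$ and $v$, the parts used are blue to both, and by condition 3 no two of these are consecutive, so only one part is used and the size is at most $2+2=4$. Three vertices in $C$ are impossible.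

An independent set lies in one part, since different parts are completely joined. This gives the bound on $\alpha(G)$.

For the edges, five parts have size $c'L$ and one has size $(c'+\theta)L$. The mean is $(c'+\frac\theta6)L$, so the sum of squares of the sizes is $\frac{n^2}6+\big(5\cdot\frac{\theta^2}{36}+\frac{25\theta^2}{36}\big)L^2=\frac{n^2}6+\frac56\theta^2L^2$. The number of edges between parts is therefore $\frac12\big(n^2-\frac{n^2}6-\frac56\theta^2L^2\big)\ge\frac5{12}n^2-\theta^2L^2$. Each $V_i$ contains at least $\frac12L|V_i|$ edges. Add $e(C)$. $\square$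

## A blue pentagon in the sixth part gives coefficient 2

Here is a first attempt at a dense sixth part. Take a $(c,\varepsilon)$-graph $\Gamma$, fix a vertex $v_0$ and put $I_0=N(v_0)$. This set is independent, so $w_0:=w(I_0)\in[1,1+\varepsilon]$. Replace each vertex $a\notin I_0$ by $w_aL$ vertices of type $W$, with red set $\emptyset$. Replace each $a\in I_0$ by five classes $E_1,\dots,E_5$ of $\frac12w_aL$ vertices each, where $E_i$ has red set $\{i+2,i+3\}$. Join adjacent clusters of $\Gamma$ completely in red, and join all pairs $E_i$–$E_{i+2}$ in blue, over all clusters of $I_0$.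

The conditions of Lemma 4 hold. The red graph on $C$ is a blow-up of $\Gamma$, and each red edge contains a $W$-vertex because $I_0$ is independent. The blue graph maps to a 5-cycle. For $E_iE_{i+2}$ the red sets are $\{i+2,i+3\}$ and $\{i+4,i\}$, and only the index $i+1$ is left.

If $S\subset C$ is independent, the clusters it meets form an independent set of $\Gamma$. In a cluster $a\in I_0$ it meets at most two classes $E_i$ (consecutive ones), so every cluster contributes at most $w_aL$. So $\alpha(C)\le(1+\varepsilon)L$.

Now count, with degrees inside $C$ divided by $L$. A $W$-vertex at $a$ has degree $w(N(a))+\frac32w(N(a)\cap I_0)$. An $E_i$-vertex has red degree at least 1 and blue degree $\frac12w_0+\frac12w_0\ge1$. Since $\sum_{a\notin I_0}w_aw(N(a)\cap I_0)=\sum_{b\in I_0}w_bw(N(b))\ge w_0$, we get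
$$\frac{2e(C)}{L^2}\ge(c-w_0)+\frac32w_0+\frac52\cdot2\,w_0=c+\frac{11}2w_0=\frac{|C|}L+4w_0,$$
as $|C|=(c+\frac32w_0)L$. So $e(C)\ge\frac12L|C|+2L^2$: this is $\tau=2$ in Lemma 4, exactly the conjectured coefficient. (With $c=c'-\frac32$, the limit taken at the end of the next section but one turns it into $\varrho\ge\frac5{12}+\frac\delta2+2\delta^2$; we do not need this.)

Two things deserve attention. The $E$-vertices have degree about 2 in units of the independence number: each has about 1 in red and 1 in blue. And the $W$-vertices profit too, because each bulky cluster of $I_0$ has size $\frac52w_a$ while its largest independent set is still $w_a$.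

## Singleton red sets and the red triangle they create

Can one do better? Let the classes $E_i$ have size $xw_aL$ with $x$ slightly below $\frac12$. Then $E_i\cup E_{i+1}$ has size $2x<1$ in units of $w_aL$, and there is room for something new. Let $D_j$ be a class of size $tw_aL$ with red set $\{j\}$. Blue edges $E_i$–$D_i$ are allowed by condition 3 of Lemma 4: the red sets $\{i+2,i+3\}$ and $\{i\}$ leave $i-1$ and $i+1$, which are not consecutive.

With only these blue edges, $E_i\cup E_{i+1}\cup D_{i+2}\cup D_{i+3}\cup D_{i+4}$ is independent, so we need $2x+3t\le1$. Taking $2x+3t=1$, $w_0=1$, $x=\frac12-\eta$, $t=\frac23\eta$, the total excess $\sum(\deg-1)$ is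
$$(5x+5t-1)+5x(2x+t)+5t\cdot x=4-\frac{25}3\eta+\frac{10}3\eta^2 ,$$
where the three terms come from $W$, $E$ and $D$. For $0<\eta\le\frac12$ this is less than 4, so we lose.

The trouble is $D_{i+2}$ and $D_{i+4}$. If they conflicted with $E_{i+1}$ and $E_i$, we would only need $2x+t\le1$. So we want edges $D_j$–$E_{j\pm1}$. They cannot be blue: for $E_{j+1}$ and $D_j$ the red sets $\{j+3,j+4\}$ and $\{j\}$ leave $j+1,j+2$, which are consecutive, and $V_{j+1}\cup V_{j+2}$ contains a blue $K_4$; similarly for $E_{j-1}$. They can be red as far as the outside is concerned, since the red sets are disjoint. But a $W$-vertex in an adjacent cluster is red to both $D_j$ and $E_{j+1}$, and we get a red triangle. This is the exact point where the attempt stops.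

The way past it is to give each cluster *points* that come in antipodal pairs $(\omega,+),(\omega,-)$, and to let a $W$-vertex be red to only one point of each antipodal pair. Red edges $D_j$–$E_{j\pm1}$ between antipodal points then lie in no red triangle. There is a cost: a $W$-vertex now sees only half of each adjacent cluster. We pay for it in two ways. The $W$-clusters are doubled, with antipodal $W$'s joined in red so that an independent set still gets only $w_a$. And the $I_0$-clusters receive a filler type $Z$ that conflicts with every type, itself included, at the antipodal point.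

## Signed points: the construction for Theorem 1

Fix $0<\delta\le\frac1{100}$. We run the construction with a rational parameter $x\in[\frac37,\frac12]$ and put
$$t=1-2x,\qquad z=4x-1 .$$
So $2x+t=1$ and $z=2x-t$. The value for Theorem 1 is $x=\frac9{20}$, giving $t=\frac1{10}$ and $z=\frac45$.

**Step 1: choosing the parameters.** Let $\varepsilon'>0$ be small. Choose a rational $c'$ with $(1+\varepsilon')/\delta<6c'<(1+2\varepsilon')/\delta$ and put $c=\frac12\big(c'-(2-x)\big)$. Since $c'>\frac{100}6$, we have $c'\ge6$ and $c\ge6$. Let $\varepsilon>0$ be small enough that $1+\varepsilon+4c\varepsilon\le1+\varepsilon'$. Lemma 3 gives a $(c',\varepsilon)$-graph $\Gamma'$ for the frame and a $(c,\varepsilon)$-graph $\Gamma$. As before, fix $v_0\in V(\Gamma)$, put $I_0=N_\Gamma(v_0)$, an independent set, and $w_0=w(I_0)\in[1,1+\varepsilon]$.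

For large $K$ choose for every edge $ab$ of $\Gamma$ a matrix $\varphi_{ab}:[K]^2\to\{\pm1\}$ (with $\varphi_{ba}$ its transpose) such that every $\lceil\varepsilon K\rceil\times\lceil\varepsilon K\rceil$ submatrix contains both signs. A random matrix fails with probability at most $4^K\cdot2\cdot2^{-(\varepsilon K)^2}\to0$. Let $L$ be a large integer making all sizes below integral. A point of the cluster $a\in V(\Gamma)$ is a triple $(a,\omega,s)$ with $\omega\in[K]$ and $s\in\{\pm1\}$, so each cluster has $2K$ points.

**Step 2: the vertices of $C$ and their red sets.**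

* At each point $(a,\omega,s)$ with $a\notin I_0$ there are $w_aL/K$ vertices of type $W$.
* At each point $(a,\omega,s)$ with $a\in I_0$ there are $x\,w_aL/(2K)$ vertices of each type $E_1,\dots,E_5$, then $t\,w_aL/(2K)$ of each type $D_1,\dots,D_5$, and $z\,w_aL/(2K)$ of type $Z$.

The red set is $\{i+2,i+3\}$ for $E_i$, $\{j\}$ for $D_j$ and $\emptyset$ for $W$ and $Z$. A cluster $a\notin I_0$ has size $2w_aL$. A cluster $a\in I_0$ has size $(5x+5t+z)w_aL=(4-x)w_aL$. Hence
$$|C|=\big(2(c-w_0)+(4-x)w_0\big)L=\big(2c+(2-x)w_0\big)L .$$

**Step 3: the edges of $C$.**

* (R1) Red: for $ab\in E(\Gamma)$, all pairs between points $(a,\omega,s)$ and $(b,\omega',s')$ with $\varphi_{ab}(\omega,\omega')ss'=1$.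
* (R2) Red: for $a\notin I_0$, $W$ at $(a,\omega,+)$ to $W$ at $(a,\omega,-)$, completely.
* (R3) Red: for $a\in I_0$, completely between the points $(a,\omega,s)$ and $(a,\omega,-s)$, the type pairs $Z$–$Z$, $Z$–$E_i$, $Z$–$D_j$, $D_j$–$E_{j+1}$ and $D_j$–$E_{j-1}$.
* (B) Blue: all pairs $E_i$–$E_{i+2}$ and all pairs $E_i$–$D_i$, over all points of all clusters in $I_0$.

No pair gets both colours: (R1) joins no two clusters of $I_0$, and the type pairs in (R3) and (B) are different.

**Step 4: no red triangle and no blue $K_6$.** We check the three conditions of Lemma 4. Condition 1 is clear, as red sets are empty, singletons or consecutive pairs.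

For condition 2, an (R1) edge or (R2) edge contains a $W$-vertex (for (R1) because $I_0$ is independent), and its red set is empty. In (R3), $Z$ has an empty red set, and $D_j$ has $\{j\}$ while $E_{j+1},E_{j-1}$ have $\{j+3,j+4\}$ and $\{j+1,j+2\}$. So red edges join disjoint red sets. A red triangle in three different clusters would give a triangle of $\Gamma$. If two of its vertices lie in cluster $a$ and the third in cluster $b$, the two are joined by (R2) or (R3), so they are at $(a,\omega,+)$ and $(a,\omega,-)$, and the third vertex at $(b,\omega',s')$ would need $\varphi_{ab}(\omega,\omega')ss'=1$ for both signs $s$. Three vertices in one cluster would need three pairwise opposite signs. All cases are impossible.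

For condition 3, the blue graph maps homomorphically to a 5-cycle with pendant edges, which has no triangle. For $E_iE_{i+2}$ the complement of the union of the red sets is $\{i+1\}$, and for $E_iD_i$ it is $\{i-1,i+1\}$. Neither contains two consecutive indices.

**Step 5: independent sets of $C$, reduction to one cluster.** Let $S\subset C$ be independent. Call a cluster *heavy* if $S$ meets at least $2\varepsilon K$ of its $2K$ points, and *light* otherwise. Suppose $ab\in E(\Gamma)$ and both are heavy. Choose signs $s,s'$ such that at least $\varepsilon K$ of the points $(a,\cdot,s)$ and at least $\varepsilon K$ of the points $(b,\cdot,s')$ are met. On this submatrix $\varphi_{ab}$ takes the value $ss'$, so (R1) gives an edge in $S$, a contradiction. So the heavy clusters form an independent set of $\Gamma$, of weight at most $1+\varepsilon$. A light cluster contributes at most an $\varepsilon$ fraction of its size, so all light clusters together contribute at most $4\varepsilon cL$. It remains to show that every heavy cluster $a$ contributes at most $w_aL$; then $|S|\le(1+\varepsilon+4c\varepsilon)L\le(1+\varepsilon')L$.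

**Step 6: one cluster contributes at most $w_aL$.** If $a\notin I_0$, then by (R2) at most one of $(a,\omega,\pm)$ is met for each $\omega$, so the contribution is at most $K\cdot w_aL/K$.

Let $a\in I_0$. Let $f_i,g_j,\zeta$ be the fractions of the $2K$ points at which $S$ meets $E_i,D_j,Z$. The contribution divided by $w_aL$ is at most $x\sum f_i+t\sum g_j+z\zeta$. If two types are joined in (R3), the flip $(\omega,s)\mapsto(\omega,-s)$ maps the points where the first is met to points where the second is not met, so their fractions sum to at most 1. In particular $\zeta\le\frac12$ and $f_i,g_j\le1-\zeta$. By (B), $S$ meets at most two of the types $E_i$, and if two then consecutive ones; and $S$ meets $D_j$ only if it does not meet $E_j$.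

*Two types $E_i,E_{i+1}$ are met.* Then only $D_{i+2},D_{i+3},D_{i+4}$ can be met. By (R3), $g_{i+4}\le1-f_i$ and $g_{i+2}\le1-f_{i+1}$. Since $x\ge t$,
$$xf_i+tg_{i+4}\le t+(x-t)f_i\le t+(x-t)(1-\zeta)=x-(x-t)\zeta,$$
and likewise for $f_{i+1},g_{i+2}$. Also $tg_{i+3}\le t-t\zeta$. The total is at most $2x+t-(2x-t)\zeta+z\zeta=1$.

*One type $E_i$ is met.* The total is at most $(x+4t)(1-\zeta)+z\zeta$, a weighted average of $x+4t=4-7x\le1$ and $z=4x-1\le1$.

*No $E_i$ is met.* The total is at most $5t(1-\zeta)+z\zeta$, a weighted average of $5-10x\le1$ and $z\le1$.

This is where $\frac37\le x\le\frac12$ is used. For $x=\frac9{20}$ the values are $4-7x=\frac{17}{20}$, $5-10x=\frac12$ and $z=\frac45$.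

**Step 7: the edges inside $C$.** We want the excess over $\frac12L|C|$. For a fixed point $(a,\omega,s)$ and an edge $ab$ of $\Gamma$, exactly half of the points of $b$ satisfy (R1), one for each $\omega'$. We ignore (R2) and (R3), and divide degrees inside $C$ by $L$.

* $W$ at $a$: half of each adjacent cluster, that is $w_b$ if $b\notin I_0$ and $\frac{4-x}2w_b$ if $b\in I_0$. So the degree is at least $w(N(a))+\frac{2-x}2\,w(N(a)\cap I_0)$.
* $E_i$: at least 1 in red, since all neighbours of $a\in I_0$ lie outside $I_0$, and $(2x+t)w_0\ge1$ in blue; at least 2 in total.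
* $D_j$: at least $1+xw_0\ge1+x$.
* $Z$: at least 1.

As before $\sum_{a\notin I_0}w_a\,w(N(a)\cap I_0)=\sum_{b\in I_0}w_bw(N(b))\ge w_0$. Since there are $2w_aL$ vertices $W$ at $a$,
$$\frac{2e(C)}{L^2}\ge2(c-w_0)+(2-x)w_0+\big(10x+5t(1+x)+z\big)w_0 .$$
Here $5t(1+x)=5(1-2x)(1+x)=5-5x-10x^2$, so the last bracket is $4+9x-10x^2$ and the right side is $2c+(4+8x-10x^2)w_0$. Subtracting $|C|/L=2c+(2-x)w_0$,
$$\frac{2e(C)}{L^2}\ge\frac{|C|}L+(2+9x-10x^2)w_0 ,$$
and because $w_0\ge1$,
$$e(C)\ge\frac12L|C|+\frac{2+9x-10x^2}2\,L^2 .\tag{2}$$
At $x=\frac12$ the coefficient is $2$, the value of the plain pentagon. The parabola $9x-10x^2$ has its maximum at $x=\frac9{20}$, with value $\frac{81}{40}$, and the coefficient there is $\frac12\cdot\frac{161}{40}=\frac{161}{80}$. From now on $x=\frac9{20}$.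

**Step 8: the limit.** Put $\theta=(2-x)(w_0-1)\in[0,2\varepsilon]$. Then $|C|=(2c+2-x+\theta)L=(c'+\theta)L$, and $n=(6c'+\theta)L$. By Lemma 4 and Steps 5 and 6,
$$\alpha(G)\le(1+\varepsilon')L<6c'\delta L\le\delta n ,$$
and (1) with $\tau=\frac{161}{80}$ gives
$$e(G)\ge\frac5{12}n^2-\theta^2L^2+\frac12Ln+\frac{161}{80}L^2,\qquad\frac Ln=\frac1{6c'+\theta}.$$
For fixed $\varepsilon',\varepsilon$ the integer $L$, hence $n$, can be arbitrarily large while $L/n$ stays fixed, so $\varrho(K_3,K_6,\delta)\ge\frac5{12}+\frac12\cdot\frac Ln+\big(\frac{161}{80}-\theta^2\big)\big(\frac Ln\big)^2$. Now let $\varepsilon',\varepsilon\to0$. Then $\theta\to0$ and $L/n\to\delta$. This proves Theorem 1. $\square$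

## The excess of the sixth part is at most $\frac{161}{80}m^2$

We turn to the upper bound, and begin with its core: the sixth part cannot be denser than in the construction. The following lemma isolates what we will know about it. The set $S(v)$ plays the role of the red set of $v$.

**Lemma 5.** Let $H$ be a graph with $\alpha(H)\le m$, red/blue coloured without a red triangle. Let each vertex $v$ have a set $S(v)$ that is empty, a singleton $\{i\}$ or a consecutive pair $\{i,i+1\}$ ($i\in[5]$), such that

* (r) if $uv$ is red, then $S(u)\cap S(v)=\emptyset$;
* (b) if $uv$ is blue, then $S(u),S(v)$ are two disjoint consecutive pairs, or a pair $\{i+2,i+3\}$ and the singleton $\{i\}$.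

Then $e(H)\le\frac12m|H|+\frac{161}{80}m^2$.

The graph $C$ above is an example, with $S(v)$ the red set. Its blue edges $E_iE_{i+2}$ have disjoint pairs, its blue edges $E_iD_i$ are the second kind in (b), and $m=(1+\varepsilon')L$.

**Step 1: which edges can occur.** Let $E_i,D_i,O$ be the sets of vertices with $S=\{i+2,i+3\}$, $S=\{i\}$, $S=\emptyset$, and $E=\bigcup E_i$, $D=\bigcup D_i$. From (r) and (b):

* $E_i$–$E_j$ edges exist only for $j=i\pm2$, because otherwise the pairs intersect;
* between $D_j$ and $E_i$ there are no edges if $j=i\pm2$ (then $j\in\{i+2,i+3\}$), and blue edges only if $j=i$;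
* there are no edges inside any $D_i$; all edges inside $D\cup O$ and all edges meeting $O$ are red.

So every blue edge is of the form $E_i$–$E_{i\pm2}$ or $E_i$–$D_i$.

We measure sets and degrees in units of $m$, and sums of degrees in units of $m^2$. Put $x_i=|E_i|/m$, $y_i=|D_i|/m$, $X=\sum x_i$. The sets $E_i\cup E_{i+1}$ and $D_j\cup E_{j+2}\cup E_{j+3}$ are independent, so
$$x_i+x_{i+1}\le1,\qquad y_j\le1-x_{j+2}-x_{j-2}.\tag{3}$$
We must bound the excess $T=\sum_v(d(v)-1)$, since $2e(H)=m|H|+Tm^2$.

**Step 2: degrees on $E$.** Let $v\in E_i$. Then $N_r(v)\subset E_{i+2}\cup E_{i-2}\cup D_i\cup D_{i\pm1}\cup O$ contains no red edge. It contains no blue edge either: $E_{i+2}$ and $E_{i-2}$ are consecutive classes, and $D_{i\pm2}$ is absent. Likewise $N_b(v)\subset E_{i+2}\cup E_{i-2}\cup D_i$ contains no edge, since $D_i$ has no edges to $E_{i\pm2}$. So both neighbourhoods are independent, and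
$$d_r(v)\le1,\qquad d_b(v)\le1\qquad(v\in E).$$

**Step 3: red degrees on $D\cup O$.** These can exceed 1; the purpose of this step is to charge the excess to $E$ and $D$. Let $v\in D\cup O$, $N=N_r(v)$, $N'=N\setminus E$. There is no red edge in $N$, and blue edges meet $E$, so $N'$ is independent and $|N'|\le1$.

Let $J=\{k,k+1\}$ with $k$ to be chosen. The set
$$\Big(N'\setminus\bigcup_{i\in J}D_i\Big)\cup\bigcup_{i\in J}(N\cap E_i)$$
is independent: it has no red edge, the two classes $E_k,E_{k+1}$ are consecutive, and the only classes $D_i$ blue to them have been removed. So its size is at most 1, and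
$$d_r(v)-1\le\sum_{i\notin J}|N_r(v)\cap E_i|+\sum_{i\in J}|N_r(v)\cap D_i| .$$
Sum over $v\in D\cup O$. The first sum counts red edges between $D\cup O$ and $E_i$, $i\notin J$, so it contributes at most $\sum_{i\notin J}\sum_{u\in E_i}d_r(u)$. The second contributes $\sum_{i\in J}\sum_{u\in D_i}|N_r(u)\cap(D\cup O)|\le\sum_{i\in J}y_i$, by the bound $|N'|\le1$ applied to $u$.

Now add $\sum_{u\in E}(d_r(u)-1)$. A vertex $u\in E_i$ with $i\notin J$ contributes altogether at most $2d_r(u)-1\le1$, and one with $i\in J$ at most 0. So the total red excess satisfies
$$\sum_v(d_r(v)-1)\le\sum_{i\notin J}x_i+\sum_{i\in J}y_i .$$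

**Step 4: a polynomial bound for the excess.** Blue degrees contribute at most $X$ on $E$, at most $\sum x_iy_i$ on $D$ (all blue edges at $D_i$ go to $E_i$) and $0$ on $O$. Hence
$$T\le X+\sum_ix_iy_i+\sum_{i\notin J}x_i+\sum_{i\in J}y_i .$$
The right side is nondecreasing in each $y_i$. Insert (3), and put $B=\sum_ix_ix_{i+2}$, so that $\sum_ix_i(x_{i+2}+x_{i-2})=2B$:
$$T\le3X-2B+2-\sum_{i\in J}(x_i+x_{i+2}+x_{i-2}) .$$
For $J=\{k,k+1\}$ the indices in the last sum are $k,k+2,k+3$ and $k+1,k+3,k+4$, so the sum equals $X+x_{k+3}$. Choose $k$ so that $x_{k+3}=M:=\max_ix_i$. Then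
$$T\le2+f,\qquad f:=2X-2B-M .$$
We claim $f\le\frac{81}{40}$. Then $T\le\frac{161}{40}$, which is the lemma.

**Step 5: the claim for $M\le\frac12$.** For fixed $M$ the function $2X-2B-M$ is multilinear in $(x_1,\dots,x_5)\in[0,M]^5$, so it is maximal at some point of $\{0,M\}^5$. Let $S$ be the set of coordinates equal to $M$ and $e(S)$ the number of pairs $\{i,i+2\}\subset S$. The value is $(2|S|-1)M-2e(S)M^2$. The pairs $\{i,i+2\}$ form a 5-cycle.

* $|S|=5$: $e(S)=5$, and $9M-10M^2\le\frac{81}{40}$, with equality at $M=\frac9{20}$.
* $|S|=4$: $e(S)=3$, and $7M-6M^2\le2$, as it increases on $[0,\frac12]$.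
* $|S|=3$: $e(S)\ge1$, and the value is at most $5M-2M^2\le2$.
* $|S|\le2$: at most $3M\le\frac32$.

**Step 6: the claim for $M>\frac12$.** Let $x_1=M$ and $\kappa=1-M$. By (3), $0\le\kappa<\frac12$. Put $p=x_2$, $q=x_5$, $s=x_3+x_4$. By (3), $p,q\le\kappa$ and $s\le1$. The reflection $i\mapsto2-i$ fixes 1 and swaps $2,5$ and $3,4$, so we may take $p\le q$. Since $B=Ms+px_4+qx_3+pq$,
$$f=M+2\kappa s+2p+2q-2pq-2px_4-2qx_3 .$$

If $s\le M$: $px_4+qx_3\ge ps$, so the terms in $s$ are at most $2s(\kappa-p)\le2(1-\kappa)(\kappa-p)$, and
$$f\le(1-\kappa)+2p+2q-2pq+2(1-\kappa)(\kappa-p)=(1-\kappa)(1+2\kappa)+2q+2p(\kappa-q).$$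
The derivative in $q$ is $2-2p>0$, so we may put $q=\kappa$: $f\le(1-\kappa)(1+2\kappa)+2\kappa=1+3\kappa-2\kappa^2$.

If $s>M$: $x_4\le M$ gives $px_4+qx_3=qs-(q-p)x_4\ge qs-(q-p)M$. In the resulting bound the terms in $s$ are $2s(\kappa-q)$, nondecreasing in $s\le1$, so
$$f\le M+2\kappa+2p-2pq+2(q-p)M=1+\kappa+2p(\kappa-q)+2q(1-\kappa).$$
The derivative in $q$ is $2(1-\kappa-p)>0$, because $p\le\kappa<\frac12$. Putting $q=\kappa$ gives again $f\le1+3\kappa-2\kappa^2$.

For $\kappa<\frac12$ we have $1+3\kappa-2\kappa^2\le2<\frac{81}{40}$. $\square$

It remains to show that a graph with more edges than Theorem 2 allows has the six-part structure, with a sixth part that satisfies the hypotheses of Lemma 5.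

## Weighted labelled graphs and the constant $\frac5{12}$

The regularity lemma will turn $G$ into a small labelled graph on clusters. Clusters come in two types. In a cluster of type 2 every subset of linear size contains a blue edge; in a cluster of type 1 we know nothing of the kind, but no red edges are left there. A type-2 cluster can supply two vertices to a blue clique, if the blue densities are above $\frac12$.

**Definition.** A labelled graph $\mathcal R$ has vertices of type 1 or 2. Some pairs are labelled *red* or *half* (only between type-2 vertices) or *full* (between any two). The weights are $w=1$ for red and full, $w=\frac12$ for half, and $w=0$ for unlabelled pairs. "Blue" means half or full. $\mathcal R$ is *admissible* if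

* (A1) it has no red triangle;
* (A2) there are no $T_2\subset T$ such that $T$ is a blue clique, $T_2$ consists of type-2 vertices pairwise joined by full edges, and $|T|+|T_2|\ge6$.

For example, three type-2 vertices with all pairs full are not admissible: take $T=T_2$, $3+3=6$. The main example is the labelled graph $\mathcal E$ on $u_1,\dots,u_6$, with $u_6$ of type 1 and the others of type 2, where $u_iu_6$ and $u_iu_{i+1}$ are full and $u_iu_{i+2}$ is red ($i\in[5]$). It is admissible: the red graph is a 5-cycle, and blue cliques lie in sets $\{u_i,u_{i+1},u_6\}$, so $|T|+|T_2|\le3+2$. With weights $\frac16$ on all vertices, $\sum w_{ij}x_ix_j=\frac{15}{36}=\frac5{12}$.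

**Lemma 6.** There is $c_0>0$ such that for every admissible $\mathcal R$ and every probability vector $x$ on its vertices, $\lambda:=\sum_{\{i,j\}}w_{ij}x_ix_j\le\frac5{12}$. If $\mathcal R$ contains no copy of $\mathcal E$, then $\lambda\le\frac5{12}-c_0$.

**Step 1: reduction to finitely many complete graphs.** Take a maximiser $x$ of $\lambda$ with minimal support. If $w_{ij}=0$ for two support vertices, then $\lambda$ is linear along $e_i-e_j$, hence constant there by maximality, and we may shift until one coordinate vanishes, a contradiction. So the support is a *complete* admissible labelled graph (all pairs labelled), with $p$ vertices of type 1 and $q$ of type 2. By (A2) with $T_2=\emptyset$, blue cliques have at most 5 vertices, and with $T_2$ a single vertex, blue cliques containing a type-2 vertex have at most 4. Type-1 vertices are pairwise full, so $p\le5$; and the type-2 vertices contain no red triangle and no blue $K_5$, so $q<R(3,5)$. There are finitely many such graphs. So it suffices to show that each of them has maximum of $\lambda$ strictly below $\frac5{12}$, except $\mathcal E$, whose maximum is $\frac5{12}$; then $c_0$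 is the smallest difference.

**Step 2: reduction to $p+\sigma<6$.** For $y$ in the simplex on the type-2 vertices put
$$Q(y)=\sum y_v^2+\sum_{uv\text{ half}}y_uy_v,\qquad\sigma=1/\min Q\quad(\sigma=0\text{ if }q=0).$$
In a complete labelled graph $2\lambda=1-\sum x_v^2-\sum_{\text{half}}x_ux_v$. If $s$ is the mass on type-2 vertices, then by homogeneity of $Q$ and Cauchy–Schwarz
$$2\lambda\le1-\frac{(1-s)^2}p-\frac{s^2}\sigma\le1-\frac1{p+\sigma},$$
where for $p=0$ or $q=0$ the corresponding term is absent. So it suffices to show $p+\sigma<6$ unless the graph is $\mathcal E$, and $p+\sigma=6$ for $\mathcal E$.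

Let $F$ be the graph of red and full pairs on the type-2 vertices, with clique number $\omega$. The non-edges of $F$ are the half pairs, so Motzkin–Straus says $\sum y_v^2+2\sum_{\text{half}}y_uy_v\ge\frac1\omega$. Averaging this with $\sum y_v^2\ge\frac1q$,
$$Q\ge\frac1{2\omega}+\frac1{2q}.\tag{4}$$

**Step 3: the cases $q=0$ and $p\ge2$.** If $q=0$, then $p+\sigma=p\le5$. Let $q\ge1$. By (A2) with $T$ all type-1 vertices and one type-2 vertex, which also forms $T_2$, we get $p+2\le5$, so $p\le3$.

If $p=3$, a blue pair of type-2 vertices would give $|T|=5$, $|T_2|=1$. So all type-2 pairs are red, $q\le2$, $Q=\sum y_v^2\ge\frac1q$ and $p+\sigma\le5$.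

If $p=2$, a full pair of type-2 vertices would give $4+2$. So $F$ is the red graph, $\omega\le2$, and (4) gives $Q>\frac14$, $p+\sigma<6$.

**Step 4: the case $p=1$.** Here (A2) says for the type-2 vertices: (a) there is no blue $K_4$ (else $5+1$), and (b) no full edge lies in a blue triangle (else $4+2$). By (a), $q\le R(3,4)-1=8$. By (b) the full graph is triangle-free, so $\omega\le5$ because $R(3,3)=6$. We need $\min Q>\frac15$, except for $\mathcal E$.

If $\omega\le3$, (4) gives $Q\ge\frac16+\frac1{16}>\frac15$.

If $\omega=5$, a 5-clique $P$ of $F$ is a red 5-cycle plus a full 5-cycle. For a type-2 vertex $v\notin P$, its blue neighbours in $P$ contain no full pair by (b), so they form a red clique and number at most 2. Its red neighbours contain no red pair, so they form a full clique and number at most 2. But $2+2<5$. So $q=5$, the graph is $\mathcal E$, and $Q=\sum y_v^2\ge\frac15$, $\sigma=5$, $p+\sigma=6$.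

If $\omega=4$, let $S$ be a 4-clique of $F$. The red graph on $S$ and its complement, the full graph, are both triangle-free. So all red degrees in $S$ are at most 2, and so are all full degrees, and every red degree is 1 or 2. The red graph is therefore $C_4$, $2K_2$ or the path $P_4$. Let $v\notin S$ be a type-2 vertex. As before, its blue neighbours in $S$ form a red clique and its red neighbours a full clique, each of size at most 2. So $S$ is the disjoint union of a red edge and a full edge. If the red graph is $C_4$, the complement of a full edge is full; if it is $2K_2$, the complement of a red edge is red. So then no outside vertex exists and $q=4$. If the full graph is the path $1234$, the red graph is the path $2413$, and the only possibility is blue neighbours $\{1,4\}$ and red neighbours $\{2,3\}$. So all outside vertices are red to 2, hence pairwise blue, and they are blue to 1. Together with 1 they form a blue clique, so by (a) there are at most two of them. In every case $q\le6$ and $Q\ge\frac18+\frac1{12}>\frac15$.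

**Step 5: the case $p=0$.** Now (A2) says: (a′) there is no blue $K_5$; (b′) no full edge lies in a blue $K_4$; (c′) there is no full triangle. So again $\omega\le5$. We show $\min Q>\frac16$. Let $y$ be a minimiser and restrict the graph to its support; let $q,F,\omega$ refer to the restricted graph.

If $\omega\le3$, (4) gives $Q\ge\frac16+\frac1{2q}>\frac16$.

If $\omega=4$, there is a full edge $uv$, since a 4-clique of $F$ is not entirely red. The common blue neighbourhood of $u,v$ contains no blue edge by (b′), so it is a red clique with at most 2 vertices. All other vertices lie in $N_r(u)\cup N_r(v)$. Red neighbourhoods are blue cliques, of size at most 4 by (a′). If $q\ge12$, then $|N_r(u)\cup N_r(v)|\ge8$, so both have size 4 and are disjoint. Then $v$ is blue to the whole blue 4-clique $N_r(u)$, which contradicts (a′). So $q\le11$ and $Q\ge\frac18+\frac1{22}>\frac16$.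

If $\omega=5$, suppose $Q:=Q(y)\le\frac16$. All $y_v$ are positive, so the Lagrange conditions hold; multiplying them by $y_v$ and summing identifies the multiplier, and they read
$$y_v+\tfrac12\,y(N_{\rm half}(v))=Q\quad\text{for all }v .\tag{5}$$
Let $P$ be a 5-clique of $F$ with $y(P)$ maximal. By (A1) and (c′) it is a full 5-cycle $1,\dots,5$, with consecutive pairs full, plus a red 5-cycle. For $v\notin P$, the red neighbours in $P$ contain no red pair, so there are at most 2, consecutive if two. The full neighbours contain no full pair by (c′), so there are at most 2, at distance 2 if two. So the number $h_P(v)$ of half-neighbours in $P$ is at least 1. If $h_P(v)=1$, the red neighbours are some $\{i,i+1\}$, the full ones are two indices of $\{i+2,i+3,i+4\}$ at distance 2, so $\{i+2,i+4\}$, and the half-neighbour is $u=i+3$. We call $v$ a *clone* of $u$: it has the same labels as $u$ to $P\setminus\{u\}$.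

Then $P-u+v$ is also a 5-clique of $F$, so $y_v\le y_u$ by the choice of $P$. By (5), $y_v+\frac12y_u\le Q$. So $y_v\le\frac23Q\le\frac19$.

Two clones $v,v'$ of the same $u$ have a common red neighbour, so $vv'$ is blue, and $\{u,v,v',u+1\}$ is a blue $K_4$ containing the full edge $u(u+1)$. This contradicts (b′). Clones $v$ of $u$ and $v'$ of $u+1$ are both red to $u+3$, so $vv'$ is blue, and $\{u,v,u+1,v'\}$ is a blue $K_4$ with a full edge, again a contradiction. So each $u$ has at most one clone, and no two consecutive indices both have one. Hence there are at most 2 clones, of total mass $\kappa\le\frac29$.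

Sum (5) over the five vertices of $P$. There are no half pairs inside $P$, clones have $h_P=1$, and all other outside vertices have $h_P\ge2$. So
$$5Q\ge y(P)+\tfrac12\kappa+\big(1-y(P)-\kappa\big)=1-\tfrac\kappa2\ge\tfrac89,$$
and $Q\ge\frac8{45}>\frac16$, a contradiction. $\square$

## Regularity: six parts in the pattern $\chi$

**Lemma 7.** (a) For every $\nu>0$ there are $\delta_\nu>0$ and $n_\nu$ such that every $(K_3,K_6)$-free graph $G$ on $n\ge n_\nu$ vertices with $\alpha(G)\le\delta_\nu n$ has $e(G)\le(\frac5{12}+\nu)n^2$.

(b) There is $\nu_0>0$ such that for $0<\nu\le\nu_0$ there are $\delta_\nu>0$ and $n_\nu$ with the following property. Let $G$ be $(K_3,K_6)$-free on $n\ge n_\nu$ vertices with $\alpha(G)\le\delta_\nu n$ and minimum degree at least $(\frac56-\nu)n$, with a valid colouring, and put $\gamma=200\nu$. Then $V(G)=V_1\cup\dots\cup V_6$ (a partition) with $\big||V_i|-\frac n6\big|\le\gamma n$, and for all $i\ne j$ all but at most $\gamma n^2$ pairs in $V_i\times V_j$ are edges of colour $\chi(i,j)$.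

**Step 1: parameters.** In (a) we may assume $\nu\le\frac1{100}$, and we put $d=\nu/10$. In (b) let $\nu_0<\min\{\frac1{100},c_0\}$ and $d=\nu^3$. In both cases $d\le10^{-3}$. Put $\varepsilon=(d/2)^{12}$. Let $k_{\max}$ be the bound of the regularity lemma for $\varepsilon$ and at most $1/d+1$ given parts, and $\delta_\nu=(d/2)^6/(4k_{\max})$. Let $n$ be large. Fix a valid colouring.

**Step 2: separating the two types.** The aim is to have, in each cluster, either blue edges in all large subsets, or no red edges at the cluster. Greedily remove red-independent sets $A_1,\dots,A_\tau$ (sets spanning no red edge) of size at least $dn$, until the remaining set $R$ contains none; so $\tau\le1/d$. For each vertex $v$ the set $N_r(v)\cap R$ is red-independent, since there is no red triangle, so it has fewer than $dn$ vertices. Summing over $v$, at most $dn^2$ red edges meet $R$. Delete these to get $G_1$.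

Apply the regularity lemma to the red and blue graphs of $G_1$ with given partition $\{A_1,\dots,A_\tau,R\}$. Clusters inside some $A_j$ are of type 2, clusters inside $R$ of type 1. Write $|U|$ for the cluster size; $k|U|\le n$ and $|U|\ge(1-\varepsilon)n/k$. A subset of a type-2 cluster with more than $\delta_\nu n$ vertices contains an edge of $G$, and this edge is blue. No blue edge was deleted.

**Step 3: an embedding fact.** Let $T$ be a set of clusters that are pairwise $\varepsilon$-regular with blue density at least $d$, and let $T_2\subset T$ consist of type-2 clusters with pairwise blue densities at least $\frac12+d$, with $|T|+|T_2|=6$. Then $G$ has a blue $K_6$.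

We pick one vertex from each cluster of $T\setminus T_2$, and then two from each cluster of $T_2$. In each unprocessed cluster $Y$ we keep a candidate set $C_Y$ of common blue neighbours of all chosen vertices, of size at least $(d/2)^6|U|\ge\varepsilon|U|$; initially $C_Y=Y$. When processing $X$, call a vertex of $C_X$ typical if for each other unprocessed $Y$ it has at least $(d_{XY}-\varepsilon)|C_Y|$ blue neighbours in $C_Y$, where $d_{XY}$ is the blue density. For each $Y$, fewer than $\varepsilon|U|$ vertices fail, by regularity. So fewer than $5\varepsilon|U|<\frac12|C_X|$ vertices are atypical.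

If $X\in T\setminus T_2$, choose a typical vertex; the candidate sets shrink by a factor at least $d-\varepsilon\ge d/2$. If $X\in T_2$, only clusters of $T_2$ remain. There are more than $\frac12|C_X|\ge\frac12(d/2)^6|U|>\delta_\nu n$ typical vertices, so two of them, $z,z'$, are joined by a blue edge. In each remaining $C_Y$ they have at least $\big(2(\frac12+d-\varepsilon)-1\big)|C_Y|\ge d|C_Y|$ common blue neighbours. There are at most six steps, so the size bound is maintained. The chosen $|T\setminus T_2|+2|T_2|=6$ vertices form a blue $K_6$.

**Step 4: labels.** Densities are taken in $G_1$. Label a regular pair *red* if its red density is at least $d$; then both clusters are of type 2. Otherwise label it *full* if its blue density is at least $\frac12+d$, or if a type-1 cluster is involved and the blue density is at least $d$. Otherwise label it *half* if its blue density is at least $d$. All other pairs, including the irregular ones, are unlabelled.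

This labelled graph is admissible. If $X,Y,Z$ were a red triangle, some vertex of $X$ would have at least $(d-\varepsilon)|U|\ge\varepsilon|U|$ red neighbours in each of $Y$ and $Z$, and by regularity there would be a red edge between these neighbourhoods, hence a red triangle in $G$. If $T_2\subset T$ violated (A2), discard clusters from $T_2$ one at a time (keeping them in $T$), then from $T$, until $|T|+|T_2|=6$; Step 3 gives a blue $K_6$.

If $\rho$ denotes the density of $G_1$ on a pair, then $\rho\le w+2d$ on regular pairs.

**Step 5: proof of (a).** We lose at most $dn^2$ edges in passing to $G_1$, at most $\varepsilon n^2$ at the exceptional set, at most $\varepsilon n^2$ in irregular pairs and at most $\frac{n^2}{2k}\le\varepsilon n^2$ inside clusters. By Lemma 6 with uniform weights, $\sum_{i<j}w_{ij}\le\frac5{12}k^2$. So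
$$e(G)\le dn^2+3\varepsilon n^2+\sum_{i<j}(w_{ij}+2d)\Big(\frac nk\Big)^2\le\Big(\frac5{12}+4d\Big)n^2\le\Big(\frac5{12}+\nu\Big)n^2 .$$

**Step 6: proof of (b), clusters of large degree.** We pass to clusters that inherit the minimum degree. Discard the clusters lying in more than $\sqrt\varepsilon k$ irregular pairs; there are at most $2\sqrt\varepsilon k$ of them. Discard also the clusters whose vertices lost on average more than $\sqrt dn$ in degree when passing to $G_1$. The total loss is at most $2dn^2$, so there are at most $2\sqrt dn/|U|\le2\sqrt dk/(1-\varepsilon)$ of these. Altogether at most $3\sqrt dk$ clusters are discarded. Let $\mathcal K$ be the set of the others and $k'=|\mathcal K|\ge(1-3\sqrt d)k\ge(1-\nu)k$. Put $\rho=0$ on irregular pairs, and $\rho(X,X)=w(X,X)=0$. Then for every $X\in\mathcal K$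
$$\sum_{Y\in\mathcal K}\rho(X,Y)\ge\Big(\frac56-2\nu\Big)k,\qquad\sum_{Y\in\mathcal K}w(X,Y)\ge\Big(\frac56-2\nu\Big)k .\tag{6}$$
Indeed, the average degree in $G_1$ of the vertices of $X$ is at least $(\frac56-\nu-\sqrt d)n$. From this we subtract at most $\varepsilon n$ for the exceptional set, $|U|$ for $X$ itself, $\sqrt\varepsilon k|U|$ for irregular pairs and $3\sqrt dk|U|$ for discarded clusters, and divide by $|U|\le n/k$, using $1\le\varepsilon k$. For the second bound we subtract another $2dk$. The total error is at most $\nu+4\sqrt d+2\varepsilon+\sqrt\varepsilon+2d<2\nu$, since $\sqrt d=\nu^{3/2}\le\frac\nu{10}$.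

By (6), $\sum_{\{X,Y\}\subset\mathcal K}w(X,Y)\ge\frac12k'(\frac56-2\nu)k\ge(\frac5{12}-\nu)k'^2$. Since $\nu<c_0$, Lemma 6 with uniform weights on $\mathcal K$ gives a copy $U_1,\dots,U_6$ of $\mathcal E$ in $\mathcal K$ (we renumber the clusters).

**Step 7: how other clusters attach to a copy of $\mathcal E$.** For $X\in\mathcal K$ let $s(X)=\sum_{i\le6}w(X,U_i)$. Call $X$ a *clone* of $U_i$ if it has the type of $U_i$, $w(X,U_i)=0$, and $X$ has to each $U_j$, $j\ne i$, the label of $U_iU_j$. We claim that either $s(X)\le4.5$, or $s(X)=5$ and $X$ is a clone of some $U_i$. Each $U_i$ is a clone of itself, so let $X$ be another cluster. Write $X\sim U_6$ if the pair is labelled; the label is then full.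

*$X$ of type 1.* It has only full labels. If $X\sim U_6$, then $X$ is not joined to two consecutive $U_i,U_{i+1}$, by (A2) with $T=\{X,U_6,U_i,U_{i+1}\}$, $T_2=\{U_i,U_{i+1}\}$. So $s(X)\le1+2=3$. If $X\not\sim U_6$, then $s(X)\le5$, with equality only if $X$ is full to all of $U_1,\dots,U_5$, when it is a clone of $U_6$; otherwise $s(X)\le4$.

*$X$ of type 2.* Its red neighbours among $U_1,\dots,U_5$ number at most 2, and if two they are consecutive, by (A1). If $X\not\sim U_6$, then $X$ is not full to two consecutive $U_i,U_{i+1}$, by (A2) with $T=T_2=\{X,U_i,U_{i+1}\}$. So there are at most 2 full and at most 2 red neighbours, and $s(X)\le4.5$. If $X\sim U_6$, then $X$ is not blue to two consecutive $U_i,U_{i+1}$, by (A2) with $T=\{X,U_6,U_i,U_{i+1}\}$, $T_2=\{U_i,U_{i+1}\}$. So there are at most 2 blue and at most 2 red neighbours among $U_1,\dots,U_5$, and $s(X)\le5$. If $s(X)=5$, the red ones are some $U_j,U_{j+1}$, and the two blue ones are full and non-consecutive, so they are $U_{j+2},U_{j+4}$, and $X$ is a clone of $U_{j+3}$. Otherwise $s(X)\le4.5$.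

**Step 8: almost all clusters are clones.** By (6), $\sum_{X\in\mathcal K}s(X)=\sum_{i\le6}\sum_Xw(U_i,X)\ge6(\frac56-2\nu)k\ge(5-12\nu)k'$. Each non-clone loses at least $\frac12$ against 5, so at most $24\nu k'$ clusters are non-clones. Let $\mathcal K_i$ be the set of clones of $U_i$. These sets are disjoint, since $U_i$ is the only one of the six with $w(X,U_i)=0$.

For $X\in\mathcal K_i$, replacing $U_i$ by $X$ gives another copy of $\mathcal E$, and Step 7 applies to it. Let $Y\in\mathcal K_i$: it has sum 5 to the other $U_l$, so $w(X,Y)=0$. Let $Y\in\mathcal K_j$ with $j\ne i$: its sum to the new copy is $4+w(X,Y)$, so if $w(X,Y)=1$, then $Y$ is a clone of $U_j$ in the new copy, and $XY$ has the label of $U_iU_j$.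

Since $w=0$ inside $\mathcal K_i$, (6) gives $|\mathcal K_i|\le(\frac16+2\nu)k$. The number of clones is at least $(1-\nu)k-24\nu k=(1-25\nu)k$, so
$$|\mathcal K_i|\ge(1-25\nu)k-5\Big(\frac16+2\nu\Big)k=\Big(\frac16-35\nu\Big)k .$$

**Step 9: counting the bad pairs.** Let $X\in\mathcal K_i$. Since $\rho\le2d$ inside $\mathcal K_i$, (6) gives
$$\sum_{Y\in\mathcal K\setminus\mathcal K_i}(1-\rho(X,Y))\le k-\Big(\frac16-35\nu\Big)k-\Big(\frac56-2\nu\Big)k+2dk\le38\nu k .$$
A pair with $w<1$ has $1-\rho\ge\frac12-2d\ge0.4$, so at most $95\nu k$ such $Y$ occur. For $Y\in\mathcal K_j$, $j\ne i$, with $w(X,Y)=1$ the label is that of $U_iU_j$, and we claim that the wrong colour has density below $d$. For full pairs this holds by definition. Let $X\in\mathcal K_i$, $Y\in\mathcal K_{i+2}$ be a red pair and suppose its blue density is at least $d$. Take $T=\{X,Y,U_{i+1},U_6\}$ and $T_2=\{X,U_{i+1}\}$. The pairs other than $XY$ are full, and $X,U_{i+1}$ are of type 2 with blue density at least $\frac12+d$. Step 3 gives a blue $K_6$, a contradiction.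

So for each $X\in\mathcal K_i$ the pairs of vertices between $X$ and the clusters of the other $\mathcal K_j$ that are missing or wrongly coloured in $G_1$ number at most $(38\nu+95\nu+d)k|U|^2\le140\nu k|U|^2$. In total at most $140\nu n^2$ pairs between different $\bigcup\mathcal K_i$'s are bad.

Let $V_i$ be the union of the clusters of $\mathcal K_i$, and add to $V_6$ all remaining vertices: at most $25\nu k|U|+\varepsilon n\le26\nu n$. This spoils at most $26\nu n^2$ further pairs, and $140+26\le200$. The sizes satisfy $(\frac16-36\nu)n\le|V_i|\le(\frac16+28\nu)n$. So all claims hold with $\gamma=200\nu$. $\square$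

## Graphs of large minimum degree

Fix $\beta=10^{-3}$, and fix $0<\gamma\le10^{-10}$ with $\nu=\gamma/200\le\nu_0$. So $\sqrt\gamma\le10^{-5}$.

**Proposition 8.** There are $\delta_1>0$ and $n_1$ such that if $G$ is $(K_3,K_6)$-free on $n\ge n_1$ vertices, $\alpha(G)\le m\le\delta_1n$ and $G$ has minimum degree at least $(\frac56-\nu)n$, then $e(G)\le\frac5{12}n^2+\frac12mn+\frac{161}{80}m^2$.

**Step 1: typical vertices.** The aim is to turn the approximate structure into exact statements about almost all vertices. Let $\delta_1\le\min(\delta_\nu,10^{-5})$, with $\delta_\nu$ from Lemma 7(b), and take $V_1,\dots,V_6$ from there. Let $V_i^*$ be the set of $v\in V_i$ having at least $|V_j|-\sqrt\gamma n$ neighbours of colour $\chi(i,j)$ in $V_j$ for all $j\ne i$. For each $j$ at most $\sqrt\gamma n$ vertices of $V_i$ fail, so $|V_i\setminus V_i^*|\le5\sqrt\gamma n\le\frac\beta4n$.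

(F1) For $i\le5$, $G[V_i^*]$ has no red edge, since its ends would have a common red neighbour in $V_{i+2}$. So every subset of $V_i^*$ of size more than $m$ contains a blue edge.

(F2) Let $i\in[5]$, and let $A_l\subset V_l^*$ with $|A_l|\ge\frac\beta4n$ for the relevant $l$. Then $A_i\cup A_{i+1}$ contains a blue $K_4$, $A_i\cup A_{i+1}\cup A_6$ a blue $K_5$, and $A_i\cup A_6$ a blue $K_3$. Choose a blue edge in $A_i$, then a blue edge in $A_{i+1}$ among the common blue neighbours, then a vertex of $A_6$ among the common blue neighbours (for $K_3$, a blue edge in $A_i$ and a vertex of $A_6$). Each chosen vertex excludes at most $\sqrt\gamma n$ vertices from each other set, and $\frac\beta4n-4\sqrt\gamma n\ge2\cdot10^{-4}n>m$.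

(F3) $G[V_6^*]$ has no blue edge: by (F2) its ends would have a blue $K_4$ in their common blue neighbourhood in $V_1^*\cup V_2^*$. So every subset of $V_6^*$ of size more than $m$ contains a red edge.

**Step 2: what an arbitrary vertex can see.** Say that $v$ *sees $V_i$ in red (in blue)* if it has at least $\beta n$ red (blue) neighbours in $V_i$; then at least $\frac34\beta n$ of these lie in $V_i^*$. For every vertex $v$ of $G$:

* (C1) $v$ does not see $V_6$ in red. Otherwise, by (F3), two red neighbours in $V_6^*$ are joined in red.
* (C2) For $i\in[5]$, $v$ does not see both $V_i$ and $V_{i+2}$ in red, since a red neighbour in $V_i^*$ is red to all but $\sqrt\gamma n<\beta n$ vertices of $V_{i+2}$.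
* (C3) For $i\in[5]$, $v$ does not see all of $V_i,V_{i+1},V_6$ in blue, by (F2).

**Step 3: a new partition.** We now place every vertex, typical or not. A vertex $v$ sees at least 5 parts, since otherwise $d(v)\le4(\frac16+\gamma)n+4\beta n<(\frac56-\nu)n$. Suppose $v$ sees $V_6$, necessarily in blue. By (C3) it sees at most 2 of $V_1,\dots,V_5$ in blue, non-consecutive if two. By (C2) it sees at most 2 in red, consecutive if two. It sees at least four of these five parts, so it sees exactly four, each in one colour. If the red ones are $j,j+1$, the blue ones are $j+2,j+4$. With $i=j+3$: red exactly $i\pm2$, blue exactly $i\pm1$, and $V_i$ is unseen. Put $v\in W_i$. If $v$ does not see $V_6$, it sees exactly $V_1,\dots,V_5$; put $v\in W_6$. So $V(G)=W_1\cup\dots\cup W_6$.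

A vertex of $W_i$ has at most $2\beta n$ neighbours in $V_i$, hence at most $(\gamma+\nu+2\beta)n\le3\beta n$ non-neighbours outside $V_i$. If $i\le5$, it has at least $|V_j|-4\beta n$ neighbours of colour $\chi(i,j)$ in each $V_j$, $j\ne i$, because it has fewer than $\beta n$ neighbours there in the other colour.

**Step 4: the first five parts.** For $i\le5$ we show $e(W_i)\le\frac12m|W_i|$. A red edge inside $W_i$ would have a common red neighbour in $V_{i+2}$, since $|V_{i+2}|>8\beta n$. So all edges in $W_i$ are blue. If three vertices of $W_i$ formed a blue triangle, their common blue neighbourhoods in $V_{i+1}^*$ and $V_6^*$ would have at least $|V_j|-12\beta n-\frac\beta4n\ge\frac\beta4n$ vertices each and by (F2) would contain a blue $K_3$, giving a blue $K_6$. So for $v\in W_i$ the set $N(v)\cap W_i$ is independent and has at most $m$ elements.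

**Step 5: red sets on the sixth part.** To apply Lemma 5 to $H=G[W_6]$ we define $S(v)$ for $v\in W_6$ and verify (r). Let $P(v)\subset[5]$ be the set of $i$ such that $v$ sees $V_i$ in red; by (C2) it is contained in a consecutive pair. Let $S(v)$ be the set of $i\in[5]$ such that $v$ has fewer than $10\beta n$ blue neighbours in $V_i$. If $i\in S(v)$, then $v$ has at least $|V_i|-13\beta n$ red neighbours in $V_i$. So $S(v)\subset P(v)$, and $S(v)$ is empty, a singleton or a consecutive pair.

(r) Let $uv$ be red and suppose $i\in S(u)\cap S(v)$. Since $|V_i|>26\beta n$, the vertices $u,v$ have a common red neighbour in $V_i$, a contradiction.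

**Step 6: blue edges of the sixth part.** We verify (b). Let $uv$ be blue, $u,v\in W_6$. Let $\mathcal C$ be the set of $i\in[5]$ such that $u,v$ have fewer than $\frac\beta2n$ common blue neighbours in $V_i^*$. By (F2), no two consecutive indices are outside $\mathcal C$; otherwise the common blue neighbourhood contains a blue $K_4$ and $G$ a blue $K_6$.

Let $i\in\mathcal C$. Then $u,v$ have fewer than $\beta n$ common blue neighbours in $V_i$, so the numbers of blue neighbours of $u$ and of $v$ in $V_i$ sum to at most $|V_i|+\beta n$. Each has at least $|V_i|-3\beta n$ neighbours in $V_i$. So the numbers of red neighbours sum to at least $2(|V_i|-3\beta n)-|V_i|-\beta n=|V_i|-7\beta n$. Hence $i\in P(u)\cup P(v)$. If $i\notin P(v)$, then $u$ has at least $|V_i|-8\beta n$ red neighbours in $V_i$, so at most $8\beta n$ blue ones, and $i\in S(u)$. Symmetrically, if $i\notin P(u)$, then $i\in S(v)$.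

Choose consecutive pairs $e\supset P(u)$ and $e'\supset P(v)$. Then $e\cup e'\supset\mathcal C$, so no two consecutive indices lie outside $e\cup e'$. If $e\cap e'\ne\emptyset$, then $e\cup e'$ is contained in three consecutive indices and misses the other two, which are consecutive. So $e\cap e'=\emptyset$. By symmetry let $e=\{1,2\}$ and $e'=\{3,4\}$. As $5\notin\mathcal C$, we have $1,4\in\mathcal C$; and $2\in\mathcal C$ or $3\in\mathcal C$. Since $e\cap e'=\emptyset$, the previous paragraph gives $\mathcal C\cap e\subset S(u)$ and $\mathcal C\cap e'\subset S(v)$. Thus $1\in S(u)\subset\{1,2\}$, $4\in S(v)\subset\{3,4\}$, and $S(u)=\{1,2\}$ or $S(v)=\{3,4\}$. So $\{S(u),S(v)\}$ is one of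
$$\{\{1,2\},\{3,4\}\},\qquad\{\{1,2\},\{4\}\},\qquad\{\{1\},\{3,4\}\}.$$
The first is two disjoint consecutive pairs. The other two are of the form $\{i+2,i+3\},\{i\}$ with $i=4$ and $i=1$. This is exactly what (b) allows.

**Step 7: summing up.** Lemma 5 gives $e(W_6)\le\frac12m|W_6|+\frac{161}{80}m^2$. With Step 4 and $\sum_{i<j}|W_i||W_j|\le\frac5{12}n^2$,
$$e(G)\le\sum_{i<j}|W_i||W_j|+\frac12mn+\frac{161}{80}m^2\le\frac5{12}n^2+\frac12mn+\frac{161}{80}m^2.\qquad\square$$

## Removing the degree condition: proof of Theorem 2

It remains to treat graphs with vertices of small degree. We delete such vertices; each deletion raises the density, so the process must stop early. Keep $\nu$ from the previous section. Let $F(n,m)=\frac5{12}n^2+\frac12mn+\frac{161}{80}m^2$. Let $\delta_\nu^{(a)}$ be the constant of Lemma 7(a) for this $\nu$, and choose $\delta_0>0$ with $2\delta_0\le\min(\delta_1,\delta^{(a)}_\nu)$. Let $0<\delta<\delta_0$, $m=\delta n$ and $n$ large. Let $G$ be $(K_3,K_6)$-free on $n$ vertices with $\alpha(G)\le m$, and suppose $e(G)>F(n,m)$.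

**Step 1: deleting vertices of small degree.** Repeatedly delete a vertex of degree less than $(\frac56-\nu)$ times the current order, while one exists. Let $G_j$ be the graph when $j$ vertices remain. Since $\sum_{i=j+1}^ni=\frac12(n^2-j^2+n-j)$ and $e(G)>\frac5{12}n^2$,
$$e(G_j)\ge e(G)-\sum_{i=j+1}^n\Big(\frac56-\nu\Big)i\ \ge\ \frac5{12}j^2-\frac5{12}(n-j)+\frac\nu2(n^2-j^2).$$

**Step 2: the process stops before half of the vertices are gone.** Suppose it reached $j=\lceil n/2\rceil$. Then $n-j\le j$, and $n\ge2j-1$ gives $n^2-j^2\ge3j^2-4j$, so $e(G_j)\ge(\frac5{12}+\frac32\nu)j^2-2\nu j-\frac5{12}j>(\frac5{12}+\nu)j^2$ for large $n$. But $\alpha(G_j)\le\delta n\le2\delta j\le\delta_\nu^{(a)}j$, which contradicts Lemma 7(a). So the process stops at a graph $G'$ on $n'>n/2$ vertices with minimum degree at least $(\frac56-\nu)n'$, and $\alpha(G')\le m\le2\delta n'\le\delta_1n'$.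

**Step 3: the contradiction.** By Proposition 8, $e(G')\le F(n',m)$. Adding back the deleted edges,
$$e(G)\le F(n',m)+\frac5{12}(n^2-n'^2)+\frac5{12}(n-n')-\frac\nu2(n^2-n'^2)\le F(n,m)$$
for large $n$. For the last inequality, $F(n,m)-F(n',m)\ge\frac5{12}(n^2-n'^2)$, and $\frac\nu2(n^2-n'^2)\ge\frac5{12}(n-n')$ as soon as $\frac\nu2(n+n')\ge\frac5{12}$. This contradicts $e(G)>F(n,m)$.

So $\mathrm{RT}(n,K_3,K_6,\delta n)\le F(n,\delta n)$ for all large $n$, and therefore $\varrho(K_3,K_6,\delta)\le\frac5{12}+\frac\delta2+\frac{161}{80}\delta^2$ for $0<\delta<\delta_0$. Together with Theorem 1,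
$$\varrho(K_3,K_6,\delta)=\frac5{12}+\frac\delta2+\frac{161}{80}\,\delta^2\qquad\text{for all sufficiently small }\delta>0 .\qquad\blacksquare$$
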